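# Stable rank one for finite simple reduced C*-algebras of separated graphs

## 1. Finite and simple forces stable rank one

Throughout, $(E,C)$ is a finitely separated graph and $A=C^*_{\mathrm{red}}(E,C)\neq 0$ is its reduced graph C*-algebra. No countability is assumed. For a finite nonempty set $F\subset E^0$ of vertices we write $p_F=\sum_{p\in F}p$.

**Theorem 1.** If $A$ is simple and finite, then $A$ has stable rank one.

**Theorem 2.** Let $A$ be simple. The following are equivalent:

* (a) $A$ is finite;
* (b) $A$ has stable rank one;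
* (c) $M_n(A)$ is finite for all $n$;
* (d) for every finite nonempty $F\subset E^0$, the corner $p_FAp_F$ has a faithful tracial state.

If they hold, then either $A$ is AF (locally finite dimensional: the closure of an upward directed union of finite-dimensional subalgebras), or the tracial state in (d) is unique for every $F$.

Here is what this says. Finiteness is a statement about projections only: no projection of $A$ is equivalent to a proper subprojection of itself. Stable rank one is a statement about all elements: the invertibles are dense, after adding a unit if there is none. Density of invertibles implies finiteness, because an isometry that can be approximated by invertibles is unitary. The converse direction is the theorem. It answers positively a question from P. Ara, K. R. Goodearl, "C*-algebras of separated graphs", arXiv:1102.4296 (2011): when $C^*_{\mathrm{red}}(E,C)$ is simple and finite, must it have stable rank one?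

Two known facts locate the question. For ordinary graphs, Szymański proved: if $E$ is a countable row-finite graph and $C^*(E)$ is simple, then $C^*(E)$ is either AF or purely infinite; so if it is also finite, it has stable rank one. For separated graphs AF algebras do not suffice: there are finitely separated graphs for which $C^*_{\mathrm{red}}(E,C)$ is simple, has a faithful trace and stable rank one, but not real rank zero. So an argument is needed that works with elements and not with finite-dimensional approximations.

## 2. Separated graphs, their algebras, and the weights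

**Definition (separated graph).** A separated graph is a pair $(E,C)$, where $E=(E^0,E^1,r,s)$ is a directed graph and $C=\bigsqcup_{v\in E^0}C_v$, with each $C_v$ a partition of $s^{-1}(v)$ into nonempty subsets ($C_v=\emptyset$ if $s^{-1}(v)=\emptyset$). It is finitely separated if every $X\in C$ is finite. If every $C_v$ is $\{s^{-1}(v)\}$ or empty, the separated graph is called non-separated and is identified with $E$; it is finitely separated exactly when $E$ is row-finite.

**Definition (full algebra).** $C^*(E,C)$ is the universal C*-algebra generated by mutually orthogonal projections $v\in E^0$ and elements $e\in E^1$ with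

* (i) $s(e)e=e\,r(e)=e$;
* (ii) $e^*f=\delta_{e,f}\,r(e)$ for $e,f\in X$, $X\in C$;
* (iii) $v=\sum_{e\in X}ee^*$ for every finite $X\in C_v$.

So $e$ is a partial isometry from $r(e)$ to $s(e)$, and orthogonality is imposed only inside one set $X$. A path is $e_1\cdots e_n$ with $r(e_i)=s(e_{i+1})$.

**Example.** Take one vertex $v$ and two loops $a,b$. If $C_v=\{\{a,b\}\}$, the relations are $a^*a=b^*b=v$, $a^*b=0$, $aa^*+bb^*=v$, which give the Cuntz algebra $\mathcal O_2$. If $C_v=\{\{a\},\{b\}\}$, then $a,b$ are unitaries with no relation between them.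

**Weights.** Let $G$ be a row-finite ordinary graph. For a path $\gamma=e_1\cdots e_n$ put $w(\gamma)=\prod_{i}|s^{-1}(s(e_i))|^{-1}$, and $w(v)=1$ for a vertex. $C^*(G)$ is the closed span of the $\gamma\nu^*$ with $r(\gamma)=r(\nu)$. We use the faithful conditional expectation $\Phi_G:C^*(G)\to C_0(G^0)$ determined by
$$\Phi_G(\gamma\nu^*)=\delta_{\gamma,\nu}\,w(\gamma)\,s(\gamma).$$
In the $\mathcal O_2$ example it is a state $\varphi$ with $\varphi(aa^*)=\varphi(bb^*)=\frac12$, consistent with $aa^*+bb^*=v$, while $\varphi(a^*a)=1$. So it is not a trace.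

**Definition (reduced algebra).** For $X\in C$ let $E_X$ be the ordinary graph with vertex set $E^0$ and edge set $X$, and let $\Phi_X=\Phi_{E_X}$. Then $C^*_{\mathrm{red}}(E,C)$ is the reduced amalgamated free product over $D=C_0(E^0)$ of the family $(C^*(E_X),\Phi_X)_{X\in C}$.

From Voiculescu's construction we recall the properties that we use. The algebra $A$ is generated by copies of $A_X=C^*(E_X)$ which agree on $D$. There is a conditional expectation $\Phi:A\to D$ extending all $\Phi_X$. It is free: $\Phi(c_1\cdots c_n)=0$ whenever $n\ge1$, $c_k\in A_{X_k}$, $\Phi(c_k)=0$ and $X_k\ne X_{k+1}$. The GNS representation of $\Phi$ is faithful. If $C=\emptyset$, then $A=D$. For a non-separated row-finite $E$ one gets $C^*(E)$.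

**Example.** One vertex with $C_v=\{\{a\},\{b\}\}$: here $D=\mathbb C$, both factors are $C(\mathbb T)$ with Haar measure, and freeness says that the state is $0$ on every nonempty alternating product of nonzero powers of $a$ and $b$. So $\varphi(g)=\delta_{g,1}$ on the free group $\mathbb F_2$, the GNS representation is the left regular representation, and $A=C^*_{\mathrm{red}}(\mathbb F_2)$.

**Terminology.** A projection is infinite if it is Murray–von Neumann equivalent to a proper subprojection of itself. $A$ is infinite if it contains an infinite projection, and finite otherwise. A unital algebra $B$ has stable rank one iff its group of invertibles $GL(B)$ is dense in $B$; a non-unital $A$ has stable rank one iff its unitization $\tilde A$ does. We write $r(\cdot)$ for the spectral radius and $\overline{\mathrm{span}}$ for the closed linear span.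

## 3. Small graphs by hand

*One vertex, one set.* If $C_v=\{\{l\}\}$ then $A=C(\mathbb T)$, which is not simple. If $C_v=\{\{a,b\}\}$ then $A=\mathcal O_2$, which is infinite: $a^*a=v$ and $aa^*=v-bb^*\ne v$. Neither is a test case.

*Two parallel edges $e,f$ from $v$ to $w\neq v$, in one set.* The nine elements $\gamma\nu^*$ with $\gamma,\nu\in\{w,e,f\}$ are matrix units, and $v=ee^*+ff^*$. So $A=M_3(\mathbb C)$: simple, finite, and every matrix becomes invertible after adding a small scalar.

*The same edges in two sets $\{e\},\{f\}$.* Now $ee^*=ff^*=v$ and $e^*e=f^*f=w$. The element $g=fe^*$ is a unitary in $vAv$, and $A\cong M_2(vAv)$ with $vAv=C^*(g)$. By freeness $\Phi(g^k)=0$ for $k\ne0$, because $g^k$ is an alternating product of $f,e^*$ (or $e,f^*$). So $vAv\cong C(\mathbb T)$ and $A$ is not simple. Note that the edge $e$ only identifies $v$ with $w$; after this identification $f$ is a loop. Section 11 does this in general.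

*Two singleton loops.* $A=C^*_{\mathrm{red}}(\mathbb F_2)$ has a faithful trace, so it is finite. This is the first case where a real argument is needed.

*One vertex, $C_v=\{\{a,b\},\{l\}\}$.* $A$ contains $\mathcal O_2$, so it is infinite, and the state given by $\Phi$ is not a trace.

So we meet matrix-like algebras, where everything is finite dimensional, and free-product-like algebras. In the second kind we will use freeness, but the state that freeness provides need not be a trace.

## 4. Elements at distance one from the invertibles, and what a trace would give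

The first step is to replace "invertibles are not dense" by a single extremal element.

**Lemma 3 (Rørdam).** Let $B$ be a unital C*-algebra with $GL(B)$ not dense. There is $b\in B$ with $\|b\|=1=\mathrm{dist}(b,GL(B))$.

*Proof.* Choose $a\in B$ with $\alpha=\mathrm{dist}(a,GL(B))>0$. Let $\kappa(t)=\min(1/\alpha,1/t)$, $\kappa(0)=1/\alpha$, let $g(t)=t\kappa(t)=\min(t/\alpha,1)$ and $b=a\kappa(|a|)$. Then $b^*b=g(|a|)^2$, so $\|b\|\le1$. Since small nonzero scalars are invertible, $\mathrm{dist}(b,GL(B))\le\|b\|\le1$. It remains to show that the distance is at least $1$. Suppose there are $x\in GL(B)$ and $\beta\in(0,1)$ with $\|b-x\|\le\beta$. Put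
$$\theta(t)=\frac{(t-\beta\alpha)_+}{t}\ (t>0),\qquad \theta(0)=0,$$
let $M\ge0$ be the continuous function with $M^2=\theta/\kappa$, and $m=M(|a|)$. If $M(t)\ne0$, then $t>\beta\alpha$, so $g(t)>\beta$. From
$$x^*b+b^*x=b^*b+x^*x-(b-x)^*(b-x)\ \ge\ b^*b-\beta^2$$
we get $m(x^*b+b^*x)m\ge\big(M^2(g^2-\beta^2)\big)(|a|)\ge0$. So $mx^*bm$ has nonnegative real part, and $-\varepsilon\notin\sigma(mx^*bm)$ for $\varepsilon>0$. The spectra of $m\cdot(x^*bm)$ and $(x^*bm)\cdot m$ agree up to $0$, so $x^*bm^2+\varepsilon$ is invertible. Multiplying by $(x^*)^{-1}$, $bm^2+\varepsilon(x^*)^{-1}$ is invertible. Let $\varepsilon\to0$: $bm^2=a\kappa(|a|)M^2(|a|)=a\theta(|a|)$ lies in $\overline{GL(B)}$. But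
$$\|a-a\theta(|a|)\|\le\sup_t\big(t-(t-\beta\alpha)_+\big)=\sup_t\min(t,\beta\alpha)\le\beta\alpha<\alpha,$$
a contradiction. $\square$

**What one would do with a trace.** Suppose $B$ has a faithful tracial state $\tau$, write $\|a\|_2=\tau(a^*a)^{1/2}$, and let $b$ be as in Lemma 3. If $\|b\|_2=1$, then $\tau(1-b^*b)=0$, so $b^*b=1$; then $\tau(1-bb^*)=0$, so $b$ is unitary, which contradicts $\mathrm{dist}(b,GL(B))=1$. Hence $\|b\|_2<1$. So it would be enough to find, for all $a$ in a dense set, unitaries $u,w$ with
$$r(uaw)\le\|a\|_2. \tag{1}$$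
Indeed, for $|\lambda|>r(uaw)$ the element $uaw-\lambda$ is invertible, so $\mathrm{dist}(a,GL(B))=\mathrm{dist}(uaw,GL(B))\le r(uaw)$; applying this to $a$ close to $b$ gives $\mathrm{dist}(b,GL(B))<1$. In a free product one can hope for (1): choose $u,w$ as long words, so that in the powers of $X=uaw$ nothing cancels, and compare $\|X^k\|$ with $\|X^k\|_2=\|X\|_2^k$.

**Where this stops.** No trace is given. If we use the state $\varphi$ that the expectation provides, then (1) is not just unproved but false in general. Take the isometry $a\in\mathcal O_2$ in the last example of Section 3 and $c=a^*$. Then $\varphi(c^*c)=\varphi(aa^*)=\frac12$. If $r(ucw)\le\|c\|_2<1$ for some unitaries, then $\mathrm{dist}(a,GL)=\mathrm{dist}(c,GL)<1$, so $\|g-a\|<1$ for some invertible $g$; then $\|a^*g-1\|<1$, so $a^*g$ and hence $a^*$ is invertible, which is false as $aa^*\ne v$. So a correct bound must see both $\|c\|_2$ and $\|c^*\|_2$.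

The way past this point is the bound
$$r(uaw)\le\max(\|a\|_2,\|a^*\|_2), \tag{2}$$
which needs no trace. One half of the Hilbert space is controlled by powers of $X$, the other half by powers of $X^*$. Finiteness then replaces traciality: if $\|b\|_2=1$ then $b$ is an isometry, and if $\|b^*\|_2=1$ it is a co-isometry; in a finite algebra both are unitary. Sections 5–8 prove (2); Sections 11–13 show that it can be applied to some corner, unless $A$ is AF.

## 5. Free families over an algebra of vertices

**Definition (free family, reduced word).** Let $A$ be a C*-algebra, $V$ a set of nonzero orthogonal projections in $A$ whose finite sums form an approximate unit, $D=\overline{\mathrm{span}}\,V$, and $\Phi:A\to D$ a conditional expectation. Let $(A_i)_{i\in I}$ be C*-subalgebras containing $D$ which generate $A$ together with $D$, and put $A_i^\circ=A_i\cap\ker\Phi$; its elements are called centered. The family is *free* if $\Phi(c_1\cdots c_n)=0$ whenever $n\ge1$, $c_k\in A_{i_k}^\circ$, $i_k\neq i_{k+1}$ (an alternating product). A *reduced word* of length $n\ge1$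 is a product $c_1\cdots c_n$ of nonzero *letters* $c_k\in p_{k-1}A_{i_k}^\circ p_k$, $p_k\in V$, with $i_k\ne i_{k+1}$. The indices $i_k$ belong to the data of the word.

A product of letters with non-matching projections is $0$. Also $pDp=\mathbb Cp$ and $pDp'=0$ for $p\ne p'$ in $V$.

**Example.** In $C^*_{\mathrm{red}}(\mathbb F_2)$, with $V=\{v\}$, the element $a^2b^{-1}a$ is a reduced word of length $3$: the power $a^2$ is a single letter. For the two parallel edges $e,f$ from $v$ to $w$ in two sets, $fe^*$ is a reduced word of length $2$, with $p_0=v$, $p_1=w$, $p_2=v$.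

**Lemma 4.** Let $(A_i)_{i\in I}$ be a free family.

* (a) $D$ and the reduced words span a dense subspace of $A$.
* (b) For $J\subset I$ and $A_J=C^*(D\cup\bigcup_{j\in J}A_j)$, the space $A_J\cap\ker\Phi$ is the closed span of the reduced words with letters from $J$.
* (c) For a partition $I=\bigsqcup_kI_k$ the family $(A_{I_k})_k$ is free.

*Proof.* We claim that a product of $n$ elements of the $A_j$ is a sum of an element of $D$ and of alternating products of centered elements. For $n=1$ write $c=\Phi(c)+(c-\Phi(c))$. For $n\ge2$: if two neighbours lie in the same $A_i$, merge them. Otherwise split each factor into expectation and centered part and expand. The term with all factors centered is alternating; in every other term there is a factor from $D$, which we absorb into a neighbour. Either way we have fewer factors, and induction applies. Next, a centered $c\in A_j$ is the limit of $p_Fcp_F=\sum_{p,p'\in F}pcp'$ over finite $F\subset V$, and $\Phi(pcp')=p\Phi(c)p'=0$; so alternating products of centered elements are limits of sums of reduced words. This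 proves (a), and the same argument in $A_J$ gives density of $D$ plus words with letters from $J$ in $A_J$. For (b), the words with letters from $J$ are in $\ker\Phi$ by freeness. If $a\in A_J\cap\ker\Phi$ is the limit of $d_n+l_n$ with $d_n\in D$ and $l_n$ in the span of such words, then $d_n=\Phi(d_n+l_n)\to\Phi(a)=0$, so $l_n\to a$. For (c), by (b) an alternating product of centered elements of the $A_{I_k}$ is a limit of sums of products $w_1\cdots w_n$, where $w_k$ is a reduced word with letters from one class and neighbours use different classes. Such a product is $0$ or a reduced word, so $\Phi$ vanishes on it. $\square$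

**Lemma 5.** If $b\in pA_ip'$ ($p,p'\in V$) and $c\in p'A$ is a reduced word which is not a single letter of $A_i$, then $bc$ is a combination of reduced words of length $\ge1$. Similarly for $cb$ with $c\in Ap$.

*Proof.* Let $c=c_1\cdots c_n$. If $c_1$ is not a letter of $A_i$, write $b=\Phi(b)+b^\circ$. Since $\Phi(b)\in pDp'$, $\Phi(b)c$ is a multiple of $c$ (or $0$), and $b^\circ c$ is reduced or $0$. If $c_1$ is a letter of $A_i$, then $n\ge2$. Write $bc_1=\Phi(bc_1)+k$. Then $\Phi(bc_1)c_2\cdots c_n$ is a multiple of the reduced word $c_2\cdots c_n$ (or $0$), and $kc_2\cdots c_n$ is reduced or $0$. The other side is symmetric. $\square$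

## 6. Models: the expectation on the reduced algebra is faithful

**Definition (model).** A model of $(E,C)$ is a C*-algebra $A$ generated by nonzero orthogonal projections $p\in E^0$ and elements $e\in E^1$ satisfying (i)–(iii), with a *faithful* conditional expectation $\Phi:A\to D:=\overline{\mathrm{span}}\,E^0$ such that, with $A_X:=C^*(E^0\cup X)$, we have $\Phi(\gamma\nu^*)=\delta_{\gamma,\nu}w(\gamma)s(\gamma)$ for all paths $\gamma,\nu$ in $E_X$ with $r(\gamma)=r(\nu)$, and the family $(A_X)_{X\in C}$ is free. For $v\in E^0$ let $\varphi_v$ be the faithful state on $vAv$ with $\Phi(a)=\varphi_v(a)v$.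

We work with models because Section 11 changes the graph, and we want to keep the same algebra of operators.

**Lemma 6.** $C^*_{\mathrm{red}}(E,C)$ is a model of $(E,C)$.

*Proof.* By the properties recalled in Section 2, only faithfulness of $\Phi$ has to be shown (for $C=\emptyset$ it is trivial). What we are given is weaker: the GNS representation of $\Phi$ is faithful. That is, if $a\ge0$ and $\Phi(y^*ay)=0$ for all $y$ in a dense subalgebra, then $a^{1/2}$ acts as $0$, so $a=0$.

**Step 1: a map $E_X:A\to A_X$.** Fix $X\in C$. Let $c=c_1\cdots c_n$ be an alternating product of centered elements $c_k\in A_{X_k}^\circ$ such that $n\ge2$ or $X_1\ne X$. For $b,b'\in A_X$ we claim $\Phi(b^*cb')=0$. On the left, split $b^*$ (if $X_1\neq X$) or $b^*c_1$ (if $X_1=X$) into expectation and centered part; do the same on the right with $b'$ or $c_nb'$; absorb elements of $D$. If $X_1=X_n=X$, then $n\ge3$, because $n=1$ is excluded and $n=2$ does not alternate. So in every case each resulting term is an alternating product of at least one centered element, and $\Phi$ vanishes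 on it.

Hence for $a=a_X+(\text{sum of such }c)$ with $a_X\in A_X$ we have $\Phi(b^*ab')=\Phi_X(b^*a_Xb')$. By the first claim in the proof of Lemma 4, such $a$ form a dense subspace. Let $L^2(A_X,\Phi_X)$ be the Hilbert $D$-module completion of $A_X$ for $\langle b,b'\rangle=\Phi_X(b^*b')$. Since $\Phi_X$ is faithful, $A_X$ acts faithfully, hence isometrically, on it. Therefore
$$\|a_X\|=\sup\|\Phi_X(b^*a_Xb')\|=\sup\|\Phi(b^*ab')\|\le\|a\|,$$
the suprema over $b,b'\in A_X$ with $\|\Phi(b^*b)\|,\|\Phi(b'^*b')\|\le1$; the last inequality is Cauchy–Schwarz in $L^2(A,\Phi)$. So $a\mapsto a_X$ is well defined and extends to a linear contraction $E_X:A\to A_X$ with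
$$\Phi(b^*ab')=\Phi_X(b^*E_X(a)b')\qquad(a\in A,\ b,b'\in A_X).\tag{3}$$
If $a\ge0$, then $\Phi_X(b^*E_X(a)b)\ge0$ for all $b\in A_X$, so $E_X(a)\ge0$ as an operator on the module. Taking for $b,b'$ finite sums of vertices gives $\Phi=\Phi_XE_X$.

**Step 2: faithfulness.** Let $a\ge0$ and $\Phi(a)=0$. Then $\Phi_X(E_X(a))=0$ and $E_X(a)\ge0$, so $E_X(a)=0$ and, by (3), $\Phi(b^*ab)=0$ for all $b\in A_X$. This holds for every $X$. Apply it to $b^*ab\ge0$ and iterate: $\Phi(y^*ay)=0$ for all products $y$ of elements of the $A_X$. Because $(\sum_{i\le n}y_i)^*a(\sum_{i\le n}y_i)\le n\sum y_i^*ay_i$, the same holds for sums of products. These form a dense subalgebra, so $a=0$. $\square$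

## 7. Avitzour systems and the cancellation calculus

**Setting.** $(A,V,D,\Phi)$ is as in Section 5 with $\Phi$ faithful, and $(A_1,A_2)$ is a free family of two subalgebras. Fix $v\in V$ and write $\Phi(a)=\varphi(a)v$ for $a\in vAv$; $\varphi$ is a faithful state. By Lemma 4(a), compressing by $v$, the span of $v$ and the reduced words in $vAv$ is dense in $vAv$. We regard $v$ as the word of length $0$. Since there are only two factors, a reduced word alternates strictly between $A_1^\circ$ and $A_2^\circ$. Let $W_j$ be the span of the reduced words in $vAv$ with first letter in $A_j^\circ$, and $\Lambda_i$ the span of those with first and last letters in $A_i^\circ$. Let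
$$Z_v=\{b\in vAv:\varphi(bc)=\varphi(cb)\ \text{for all }c\in vAv\}.$$
It is a C*-algebra: $\varphi(bb'c)=\varphi(b'cb)=\varphi(cbb')$, and $\varphi(b^*c)=\overline{\varphi(c^*b)}=\overline{\varphi(bc^*)}=\varphi(cb^*)$ for $b,b'\in Z_v$.

**Definition (Avitzour system).** An Avitzour system at $v$ consists of unitaries $x,y\in vA_1v$ and $z\in vA_2v$ (unitaries of $vAv$) such that

* (A1) $\varphi(x)=\varphi(y)=\varphi(z)=\varphi(xy^*)=0$;
* (A2) $x,y$ centralize $\varphi|_{vA_1v}$ and $z$ centralizes $\varphi|_{vA_2v}$.

**Example.** For $C_v=\{\{a\},\{b\}\}$ with one vertex: $x=a$, $y=a^2$, $z=b$; then $\varphi(xy^*)=\varphi(a^{-1})=0$. For $C_v=\{\{a,b\},\{l\}\}$ with one vertex: take $A_1=C^*(l)$, $A_2=\mathcal O_2$, $x=l$, $y=l^2$, $z=aa^*-bb^*$. Here (A2) for $z$ holds because $\varphi(z\gamma\nu^*)$ and $\varphi(\gamma\nu^*z)$ vanish if $|\gamma|\ne|\nu|$, and for $k\ge1$ the span of the $\gamma\nu^*$ with $|\gamma|=|\nu|=k$ is $M_{2^k}(\mathbb C)$, contains $z$, and carries $\varphi$ as normalized trace. So an Avitzour system does not force $\varphi$ to be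 a trace.

The next lemma is the whole calculus of cancellation.

**Lemma 7.**

* (a) Reduced words $S=Sv$, $S'=S'v$ (length $0$ allowed) of different lengths satisfy $\varphi(S^*S')=0$.
* (b) Let $S=Sv$, $S'=S'v$ be combinations of reduced words of the same length $n\ge1$, all with last letter in $A_i^\circ$. Then $S^*S'\in\varphi(S^*S')v+\Lambda_i$. Hence, for $j\ne i$ and $T,T'\in\mathbb Cv+W_j$,
$$\varphi\big((ST)^*S'T'\big)=\varphi(S^*S')\,\varphi(T^*T').\tag{4}$$
* (c) If $b\in vA_iv$ centralizes $\varphi|_{vA_iv}$, then $b\in Z_v$. So for an Avitzour system $x,y,z\in Z_v$ and $\varphi(x^*y)=\varphi(yx^*)=0$.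

*Proof.* Let $S=c_1\cdots c_n$ and $S'=c_1'\cdots c_m'$ be words. If $n=0$ or $m=0$, then $S^*S'$ is $0$ or the reduced word (or $v$) $S'$ or $S^*$. Let $n,m\ge1$. If $c_1,c_1'$ lie in different factors or their left projections differ, $S^*S'$ is a reduced word or $0$. Otherwise write $c_1^*c_1'=d+k$ with $d=\Phi(c_1^*c_1')$ and $k$ centered. The $k$-term $c_n^*\cdots c_2^*\,k\,c_2'\cdots c_m'$ is a reduced word or $0$. Further, $d=0$ if the right projections of $c_1,c_1'$ differ. If both equal $p$, then $d=\lambda p$ and the $d$-term is $\lambda(c_2\cdots c_n)^*(c_2'\cdots c_m')$, where an empty product is read as $p$, and then $p=v$. Iterate. Modulo combinations of reduced words, $S^*S'$ is $0$ if $n\neq m$ and a multiple of $v$ if $n=m$. This proves (a).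

In (b), by bilinearity take words. Equal lengths and equal last factors mean that at every stage the first letters lie in the same factor. So besides $0$ and the final scalar, only $k$-terms arise. Each of them is a word that begins with $c_n^*$ and ends with $c_n'$, or, at the last stage, equals some $k\in vA_i^\circ v$. All of them are in $\Lambda_i$, and $\varphi(\Lambda_i)=0$ shows that the scalar is $\varphi(S^*S')$. Now $T^*\Lambda_iT'$ consists of combinations of reduced words, because $T^*$ ends and $T'$ begins in $A_j^\circ$ or they are scalars. So $\varphi$ vanishes on it, and (4) follows.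

(c) Let $c\in vAv$ be $v$ or a reduced word. If $c$ is a reduced word which is not a letter of $A_i$, then $\varphi(bc)=0=\varphi(cb)$ by Lemma 5. Otherwise $c\in vA_iv$ and $\varphi(bc)=\varphi(cb)$ by hypothesis. Use density. Finally $\varphi(x^*y)=\varphi(yx^*)=\overline{\varphi(xy^*)}=0$. $\square$

Let $H$ be the GNS space of $(vAv,\varphi)$ with cyclic vector $\xi$. The representation is faithful because $\varphi$ is. Write $\|a\|_2=\varphi(a^*a)^{1/2}=\|a\xi\|$ and $K_j=\overline{W_j\xi}$. If $S\in W_1$ and $S'\in W_2$ are words, then $S^*S'$ is a reduced word; so $H=\mathbb C\xi\oplus K_1\oplus K_2$ orthogonally. Let $P$ be the projection onto $\mathbb C\xi\oplus K_2$, so $1-P$ projects onto $K_1$.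

**Lemma 8.** Let $X\in vAv$ be a combination of reduced words with first letter in $A_1^\circ$ and last letter in $A_2^\circ$. Then:

* (a) $XK_1\subset K_1$ and $X^*PH\subset K_2\subset PH$. With respect to $H=PH\oplus K_1$, $X$ is lower triangular with diagonal entries $(X^*|_{PH})^*$ and $X|_{K_1}$. Consequently $r(X)\le\max\big(r(X|_{K_1}),\,r(X^*|_{PH})\big)$.
* (b) If all words of $X$ have the same length, then $\|X\zeta\|=\|X\|_2\|\zeta\|$ for $\zeta\in K_1$ and $\|X^*\zeta\|=\|X^*\|_2\|\zeta\|$ for $\zeta\in PH$.

*Proof.* (a) Multiplying a word of $X$ by a word beginning in $A_1^\circ$ on the right creates no cancellation, so $XW_1\subset W_1$. The words of $X^*$ begin in $A_2^\circ$ and end in $A_1^\circ$, so $X^*(\mathbb Cv+W_2)\subset W_2$. Hence $PX(1-P)=0$, and $PXP|_{PH}=(X^*|_{PH})^*$. A triangular operator $\lambda-X$ is invertible as soon as both diagonal entries are, and an operator and its adjoint have the same spectral radius. The spectral radius of $X$ in $vAv$ and in $B(H)$ is the same, as $r(X)=\lim\|X^k\|^{1/k}$. (b) For $\zeta=T\xi$ with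 $T\in W_1$, (4) with $S=S'=X$, $i=2$, $j=1$ gives $\|XT\|_2=\|X\|_2\|T\|_2$. For $X^*$ use (4) with $i=1$, $j=2$ and $T\in\mathbb Cv+W_2$. Use density. $\square$

**A sample computation.** Let $(x,y,z)$ be an Avitzour system and $X=\frac12(x+y)z$. Its two words have length $2$. By (A1) and Lemma 7(c), $\|X\|_2^2=\frac14\varphi((x+y)^*(x+y))=\frac12$ and $\|X^*\|_2^2=\frac14\varphi((x+y)(x+y)^*)=\frac12$. By Lemma 8(b), $\|X^k\zeta\|=2^{-k/2}\|\zeta\|$ on $K_1$ and $\|X^{*k}\zeta\|=2^{-k/2}\|\zeta\|$ on $PH$. So $r(X)\le2^{-1/2}$ by Lemma 8(a), although $\|X\|=\frac12\|x+y\|$ equals $1$ for $x=a$, $y=a^2$ in $C^*_{\mathrm{red}}(\mathbb F_2)$. This is (2) in miniature. In general $X$ has words of several lengths, and the cross terms between different lengths must be killed.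

## 8. A spectral radius bound without a trace

**Proposition 9.** Suppose there is an Avitzour system $(x,y,z)$ at $v$. For every $a$ in the span of $v$ and the reduced words in $vAv$ there are unitaries $u,w\in vAv$ with $r(uaw)\le\max(\|a\|_2,\|a^*\|_2)$.

*Proof.* Let all words in $a$ have length $\le N$, $N\ge1$. Put $m=2N+3$ and
$$u=(xz)^m=u_1\cdots u_{2m},\qquad w=(y^*z^*)^m\,yz=w_1\cdots w_{2m+2},\qquad X=uaw.$$
The long powers protect the ends of the words from whatever $a$ does in the middle. The final $yz$ in $w$ is a marker: when two words of different length are compared, it is shifted against an $xz$, and $x^*y$ is centered.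

**Step 1: the shape of $X$.** *We show that $X$ is a combination of reduced words $u_1\cdots u_i\,d\,w_k\cdots w_{2m+2}$ with $i\ge2m-N-2$, $k\le N+3$ and $d$ a possibly empty product of at most $N$ letters.*

The summand $\lambda v$ of $a$ gives $\lambda uw$, which is reduced because $z\in A_2^\circ$ meets $y^*\in A_1^\circ$. Let $c=c_1\cdots c_n$ be a word of $a$. If $c_1\in A_1^\circ$, then $uc$ is reduced. If $c_1\in A_2^\circ$, write $u_{2m}c_1=\Phi(u_{2m}c_1)+k'$. The centered part gives the reduced word $u_1\cdots u_{2m-1}(k'c_2\cdots c_n)$ or $0$. The expectation is $0$ or a multiple of $v$ and leaves $u_1\cdots u_{2m-1}c_2\cdots c_n$, where $u_{2m-1}$ and $c_2$ are both in $A_1$; the same step applies. Each step uses one letter of $u$ and one of $c$. So $uc$ is a combination of reduced words $u_1\cdots u_id$ with $i\ge2m-N$ and $d$ a product of at most $N$ letters, possibly empty.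

Now multiply by $w$ on the right. If $d$ is nonempty, run the same procedure between the end of $d$ and the beginning of $w$. It gives words of the claimed form, the new $d$ having at most as many letters as the old one, except for the term in which $d$ is used up. When $d$ is used up, or was empty, we have $u_1\cdots u_i\,w_k\cdots w_{2m+2}$ with $i\ge2m-N$ and $k\le N+1\le2m$. If $u_i,w_k$ lie in different factors, this is reduced. If both lie in $A_1$, then $u_iw_k=xy^*$ is centered and we take $d=xy^*$, a single letter. If both lie in $A_2$, then $u_iw_k=zz^*=v$, and the next pair is $u_{i-1}w_{k+1}=xy^*$ (note $k+1\le N+2\le2m$), which is centered; take $d=xy^*$. In the last case at most two letters on each side are lost. This proves the claim.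

Since $2m-N-2=3N+4$ and $2m+3-k\ge3N+6$, we read off:

* the first $3N+4$ letters of every word of $X$ are $xzxz\cdots$;
* every word of $X$ ends with a tail of $w$ of length at least $3N+6$;
* all words of $X$ start in $A_1^\circ$, end in $A_2^\circ$, and so have even length;
* the lengths lie in $[6N+10,\,9N+14]$, so any two differ by at most $\mu:=3N+4$.

Write $X=\sum_nX_n$, where $X_n$ collects the words of length $n$.

**Step 2: $\|X^k\|_2=\|X\|_2^k$.** *The purpose is to show that words of different lengths stay orthogonal after multiplication.* Let $T,T'$ be reduced words in $vAv$ whose first $3N+4$ letters are $xzxz\cdots$. Let $S,S'$ be words of $X_n,X_{n'}$ with $n<n'$ and $\delta=n'-n$, an even number with $2\le\delta\le\mu$. Split $S'=S_1'S_2'$ with $|S_1'|=n$. By Step 1, $S_2'$ is the tail of $w$ of length $\delta$, so $S_2'=(y^*z^*)^{\delta/2-1}yz$ and $S_1'=S_1'v$. The words $S,S_1'$ have length $n$ and end in $A_2^\circ$, and $T,S_2'T'\in W_1$. By (4),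
$$\varphi\big((ST)^*S'T'\big)=\varphi(S^*S_1')\,\varphi(T^*S_2'T').$$
Write $T=(xz)^{\delta/2-1}xzT_1$ with $T_1\in\mathbb Cv+W_1$. If $\delta>2$, apply (4) once more with $(xz)^{\delta/2-1}$ and $(y^*z^*)^{\delta/2-1}$ in front. So $\varphi(T^*S_2'T')$ is a scalar times
$$\varphi\big((xzT_1)^*\,yzT'\big)=\varphi\big(T_1^*z^*(x^*y)zT'\big)=0,$$
because $x^*y\in A_1^\circ$ and the word is reduced. Hence for every combination $T$ of such words the cross terms vanish, and by (4) and Lemma 7(a)
$$\|XT\|_2^2=\sum_n\|X_nT\|_2^2=\sum_n\|X_n\|_2^2\,\|T\|_2^2=\|X\|_2^2\,\|T\|_2^2.$$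
The words of $X^{k-1}$, $k\ge2$, are concatenations of words of $X$, reduced and beginning with the required $3N+4$ letters. So we may take $T=X^{k-1}$, and $\|X^k\|_2=\|X\|_2^k$ for all $k\ge1$.

**Step 3: $\|X^{*k}\|_2=\|X^*\|_2^k$.** *The adjoint needs its own check, since $\varphi$ is not a trace.* The words of $X^*$ are the adjoints of those of $X$. As $w^*=z^*y^*(zy)^m$, they start with $z^*y^*z$. They end with a tail of $u^*=(z^*x^*)^m$ of length at least $3N+4$, start in $A_2^\circ$, end in $A_1^\circ$ and have even length. Let $T,T'$ be reduced words in $vAv$ starting with $z^*y^*z$. Let $S,S'$ be words of $X^*$ of lengths $n<n'$, $\delta=n'-n$, and split $S'=S_1'S_2'$ with $|S_1'|=n$. Then $S_2'=(z^*x^*)^{\delta/2}$ and $S_1'=S_1'v$; the words $S,S_1'$ end in $A_1^\circ$, and $T,S_2'T'\in W_2$. So $\varphi((ST)^*S'T')=\varphi(S^*S_1')\varphi(T^*S_2'T')$ by (4). Write $T=z^*y^*T_1$ with $T_1\in W_2$, and $T''=(z^*x^*)^{\delta/2-1}T'\in W_2$. Then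
$$\varphi(T^*S_2'T')=\varphi\big(T_1^*\,yz\,z^*x^*\,T''\big)=\varphi\big(T_1^*(yx^*)T''\big)=0,$$
since $yx^*\in A_1^\circ$ and the word is reduced. As in Step 2, $\|X^*T\|_2=\|X^*\|_2\|T\|_2$ for combinations $T$ of such words; take $T=X^{*(k-1)}$, $k\ge2$.

**Step 4: the spectral radius.** *We turn 2-norms into operator norms on the two halves of $H$.* Let $X^k=\sum_nY_n$ by length. The lengths lie in an interval of length $k\mu$, so there are at most $k\mu+1$ nonzero summands. The words of $Y_n$ begin in $A_1^\circ$ and end in $A_2^\circ$. By Lemma 8(b), Cauchy–Schwarz, Lemma 7(a) and Step 2, for $\zeta\in K_1$,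
$$\|X^k\zeta\|\le\sum_n\|Y_n\|_2\|\zeta\|\le(k\mu+1)^{1/2}\Big(\sum_n\|Y_n\|_2^2\Big)^{1/2}\|\zeta\|=(k\mu+1)^{1/2}\|X\|_2^k\,\|\zeta\|.$$
Taking $k$-th roots, $r(X|_{K_1})\le\|X\|_2$. In the same way, decompose $X^{*k}=\sum_nY_n'$ by length, with at most $k\mu+1$ summands. Lemma 8(b) applied to $Y_n'^*$, together with Step 3, gives $\|X^{*k}\zeta\|\le(k\mu+1)^{1/2}\|X^*\|_2^k\|\zeta\|$ for $\zeta\in PH$. So $r(X^*|_{PH})\le\|X^*\|_2$. By Lemma 8(a), $r(X)\le\max(\|X\|_2,\|X^*\|_2)$. Finally $u,w$ are unitaries in the algebra $Z_v$, so $\|X\|_2^2=\varphi(w^*a^*aw)=\varphi(a^*a)$ and $\|X^*\|_2^2=\varphi(uaa^*u^*)=\varphi(aa^*)$. $\square$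

**Proposition 10.** If there is an Avitzour system at $v$ and $vAv$ is finite, then $GL(vAv)$ is dense in $vAv$.

*Proof.* Put $B=vAv$, suppose $GL(B)$ is not dense and take $b$ as in Lemma 3. If $\varphi(b^*b)=1$, then $v-b^*b\ge0$ has $\varphi$-value $0$, so $b^*b=v$ by faithfulness. As $B$ is finite, $bb^*=v$, so $b$ is unitary, contradicting $\mathrm{dist}(b,GL(B))=1$. In the same way $\varphi(bb^*)=1$ is impossible. So $M:=\max(\|b\|_2,\|b^*\|_2)<1$. Put $\varepsilon=(1-M)/3$ and choose $a$ in the span of $v$ and the reduced words with $\|a-b\|<\varepsilon$. Since $\|\cdot\|_2\le\|\cdot\|$, Proposition 9 gives unitaries with $r(uaw)\le M+\varepsilon$. So $\mathrm{dist}(a,GL(B))=\mathrm{dist}(uaw,GL(B))\le M+\varepsilon$, and $\mathrm{dist}(b,GL(B))\le M+2\varepsilon<1$, a contradiction. $\square$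

So the analytic part is done. It remains to find Avitzour systems, and to deal with graphs that have none.

## 11. Contracting singleton edges

A singleton $\{f\}\in C$ with $f$ not a loop gives $ff^*=s(f)$, $f^*f=r(f)$: it identifies two vertices. We contract all such edges along a forest. Finiteness enters here for the first time, in (R2).

**Lemma 11.** Let $A$ be a finite model of $(E,C)$, $(E,C)$ finitely separated. There are a set $V\subset E^0$, a C*-subalgebra $A'\subset A$ and a finitely separated graph $(E',C')$ with $E'^0=V$ such that $(A',\Phi|_{A'})$ is a model of $(E',C')$ and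

* (R1) every singleton in $C'$ consists of a loop;
* (R2) sets in $C'$ with at least two elements contain no loops;

and $q_FAq_F=q_FA'q_F$ for every finite $F\subset V$, where $q_F=\sum_{p\in F}p$. Moreover there are $t_p\in A$ and $\rho(p)\in V$ ($p\in E^0$) with $t_p^*t_p=p$, $t_pt_p^*=\rho(p)$, $t_pt_{p'}^*=0$ for $p\ne p'$, and $A=\overline{\mathrm{span}}\{t_p^*A't_{p'}:p,p'\in E^0\}$.

**Example.** Two edges $e,f$ from $v$ to $w$ with $C_v=\{\{e\},\{f\}\}$. Take the forest $T=\{e\}$ and the root $v$. Then $t_v=v$, $t_w=e$, and the remaining edge becomes the loop $f'=fe^*$ at $v$. This is the computation of Section 3.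

*Proof.*

**Step 1: the forest and the new generators.** Consider the undirected multigraph on $E^0$ formed by the edges $f$ with $\{f\}\in C$. Let $T$ be a maximal forest (a spanning tree in each component). Choose a root in each component, let $V$ be the set of roots and $\rho(p)$ the root of the component of $p$. For $f\in T$ we have $ff^*=s(f)$, $f^*f=r(f)$ and $\Phi(f)=0$. Let $t_p\in\rho(p)Ap$ be the product of the $f^{\pm1}$ (with $f^{-1}:=f^*$) along the reduced tree path from $\rho(p)$ to $p$; for a root, $t_\rho=\rho$. Then $t_pt_p^*=\rho(p)$, $t_p^*t_p=p$, and $t_pt_{p'}^*=t_ppp't_{p'}^*=0$ for $p\ne p'$. If $p\ne p'$ lie in one component, then, after cancellation, $t_p^*t_{p'}=:t_{p,p'}$ is the product along the reduced tree path from $p$ to $p'$. This is a nonempty product of centered letters, consecutive ones from different singletons of $T$; call it a *$T$-word*. If $p,p'$ lie in different components, $t_p^*t_{p'}=0$.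

Let $E'^1=E^1\setminus T$, $s'=\rho\circ s$, $r'=\rho\circ r$, let $C'$ be $C$ without the singletons $\{f\}$, $f\in T$, and $e'=t_{s(e)}\,e\,t_{r(e)}^*$. Then $e'\in s'(e)Ar'(e)$. For $e,f\in X$ (so $s(e)=s(f)$), $e'^*f'=t_{r(e)}e^*f\,t_{r(f)}^*=\delta_{e,f}r'(e)$. If $s$ is the source of $X$, $\sum_{e\in X}e'e'^*=t_s\big(\sum ee^*\big)t_s^*=\rho(s)$. So (i)–(iii) hold for $(E',C')$.

**Step 2: (R1) and (R2).** If $\{f\}\in C'$, then $f\notin T$, so by maximality of $T$ both ends of $f$ lie in one component, and $s'(f)=r'(f)$. This is (R1). If $|X|\ge2$, $e\in X$ and $s'(e)=r'(e)=\rho$, then $e'^*e'=\rho$, while $e'e'^*\le\rho-f'f'^*<\rho$ for another $f\in X$. So $\rho$ is infinite, contradicting finiteness of $A$. This is (R2).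

**Step 3: comparing $A'$ with $A$.** Let $A'=C^*(V\cup\{e':e\in E'^1\})$. Since $t_pt_{p'}^*=\delta_{p,p'}\rho(p)$, $\overline{\mathrm{span}}\{t_p^*A't_{p'}\}$ is a C*-algebra. It contains $p=t_p^*\rho(p)t_p$, $e=t_{s(e)}^*e't_{r(e)}$ for $e\notin T$, and $f=t_{s(f)}^*\rho(s(f))t_{r(f)}$ for $f\in T$ (the tree path from $s(f)$ to $r(f)$ is $f$). So it is $A$. For roots $\rho,\sigma$ and $a'\in A'$, $\rho\,t_p^*a't_{p'}\,\sigma=0$ unless $p=\rho$, $p'=\sigma$, when it equals $\rho a'\sigma$. Hence $\rho A\sigma=\rho A'\sigma$ and $q_FAq_F=q_FA'q_F$. The finite sums $q_F$ form an approximate unit of $A'$ and $\Phi(q_Fa'q_F)=q_F\Phi(a')q_F$, so $\Phi(A')\subset\overline{\mathrm{span}}\,V$. $\Phi|_{A'}$ is faithful.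

**Step 4: values of $\Phi$ and freeness.** Let $A'_X=C^*(V\cup\{e':e\in X\})$ for $X\in C'$. By (R1), (R2), $A_X'$ is the closed span of $V$ and the following *basic elements*. If $|X|\ge2$, then $e'f'=0$ for $e,f\in X$, because $r'(e)\ne s'(f)$; the basic elements are $e'$, $e'^*$, $e'f'^*$ ($e\ne f$, $r'(e)=r'(f)$) and $e'e'^*-s'(e)/|X|$. If $X=\{c\}$, then $c'$ is a unitary of $\rho A\rho$ with $\rho=s'(c)$; the basic elements are $c'^k$, $k\in\mathbb Z\setminus\{0\}$. Each basic element has the form $t_p\cdot\mathrm{core}\cdot t_{p'}^*$, where the core is one of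

* $e$ or $e^*$;
* $ef^*$ if $r(e)=r(f)$, and $e\,t_{r(e),r(f)}\,f^*$ if $r(e)\ne r(f)$ (here $e\neq f$, $r'(e)=r'(f)$);
* $ee^*-s(e)/|X|$;
* $c^k$ if $s(c)=r(c)$; and $c\,t_{r(c),s(c)}\,c\cdots c$ or its adjoint if $s(c)\ne r(c)$.

The prescribed values of $\Phi$ on $A_X$ show that $e,e^*$, $ef^*$ ($e\neq f$), $ee^*-s(e)/|X|$ and $c^k$ ($k\ne0$) are centered. The letters of $T$-words belong to singletons of $T$, not to $X$. So each core is a reduced word of $A$ with respect to $(A_X)_{X\in C}$, beginning and ending with a letter of $A_X^\circ$.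

Consider a product of $n\ge1$ basic elements from $A'_{X_1},\dots,A'_{X_n}$ with $X_k\ne X_{k+1}$. Between consecutive cores stands some $t_{p_k'}^*t_{p_{k+1}}$. It is $0$, or a vertex, and then letters of $A_{X_k}^\circ$ and $A_{X_{k+1}}^\circ$ become adjacent, or a $T$-word. The outer factors $t_{p_1}$, $t_{p_n'}^*$ are vertices or $T$-words. So the product is $0$ or a reduced word of $A$, and $\Phi$ vanishes on it. For $n=1$: $\Phi$ vanishes on basic elements, which gives the prescribed values on all $\gamma\nu^*$ of $A'_X$, and, exactly as in Lemma 4(b), $A'_X\cap\ker\Phi$ is the closed span of the basic elements. The case of general $n$ then gives freeness of $(A'_X)_{X\in C'}$, by multilinearity and continuity. $\square$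

## 12. Centralizers and Haar unitaries in contracted models

Call a model of a finitely separated graph satisfying (R1), (R2) *contracted*. Its letters are very few. Let $X\in C_s$.

* If $X=\{l\}$: $sA_Xs=C^*(l)$ is commutative, $\varphi_s(l^k)=0$ for $k\ne0$, and $pA_X^\circ p'=0$ unless $p=p'=s$.
* If $|X|=n\ge2$: $sA_Xs=\mathrm{span}\{ef^*:e,f\in X,\ r(e)=r(f)\}$ with $\varphi_s(ef^*)=\delta_{e,f}/n$, which is tracial there, since $\varphi_s(ef^*gh^*)=\delta_{f,g}\delta_{e,h}/n=\varphi_s(gh^*ef^*)$; $sA_Xp=\mathrm{span}\{e\in X:r(e)=p\}$ for $p\ne s$; and $pA_X^\circ p'=0$ for $p,p'\ne s$, because $e^*f=\delta_{e,f}r(e)$.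

For a partition $C=C_1\sqcup C_2$ put $A_i=C^*(D\cup\bigcup_{X\in C_i}A_X)$. By Lemma 4(c), $(A_1,A_2)$ is a free family generating $A$, so the Setting of Section 7 applies with $V=E^0$.

**Lemma 12.** In a contracted model, for $X\in C_s$: $sA_Xs\subset Z_s$. For $|X|\ge2$, $e\in X$ and $c\in r(e)As$,
$$\varphi_s(ec)=|X|^{-1}\varphi_{r(e)}(ce);\quad\text{equivalently}\quad\varphi_{r(e)}(e^*c)=|X|\,\varphi_s(ce^*)\ \text{ for }c\in sAr(e).\tag{5}$$

*Proof.* The first statement is Lemma 7(c) for $C_1=\{X\}$, since $\varphi_s$ is tracial on $sA_Xs$. For the second, $r(e)\ne s$, so $r(e)As$ is the closed span of reduced words. If $c$ is a reduced word which is not a letter of $A_X$, both sides vanish by Lemma 5. So let $c=f^*$, $f\in X$, $r(f)=r(e)$: $\varphi_s(ef^*)=\delta_{e,f}/|X|$ and $\varphi_{r(e)}(f^*e)=\delta_{e,f}$. The second form follows by taking adjoints. $\square$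

For $X=\{e_1,\dots,e_n\}\in C_s$ with $n\ge2$ put $\zeta_X=\sum_j\omega^je_je_j^*$, $\omega=e^{2\pi i/n}$. It is a unitary in $sA_Xs\subset Z_s$, and $\varphi_s(\zeta_X^k)=\frac1n\sum_j\omega^{jk}=0$ for $n\nmid k$.

**The obstacle.** Suppose $C_v=\{X,Y\}$ with $X,Y$ of size two, and the two edges of $X$ have different ranges. Then $vA_Xv=\mathbb C e_1e_1^*+\mathbb Ce_2e_2^*$, and its centered part is the line spanned by $\sigma=e_1e_1^*-e_2e_2^*$. Two unitaries $x,y$ on this line have $|\varphi_v(xy^*)|=1$. So with $C_1=\{X\}$ there is no Avitzour system at $v$. The remedy is to move to the range vertex of an edge: there the interaction of $X$ with $Y$ produces a unitary all of whose powers are centered.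

**Lemma 13.** In a contracted model let $C_v=\{X,Y\}$, $X=\{e_1,e_2\}$, $Y=\{g_1,g_2\}$. Let $p=e_ie_i^*$, $q=g_jg_j^*$, $c=r(e_i)$, $t=e_i^*qe_i\in cAc$. Then $t\in Z_c$, the distribution of $t$ under $\varphi_c$ is that of $(1+\cos\theta)/2$ with $\theta$ uniform on $[0,\pi]$, $\|pqp\|=1$, and there is a unitary $h\in C^*(t,c)\subset Z_c$ with $\varphi_c(h^k)=0$ for all $k\ne0$. The same holds with $X,Y$ exchanged.

*Proof.* For $c'\in cAc$, (5) and $q\in Z_v$ give
$$\varphi_c(tc')=2\varphi_v(qe_ic'e_i^*)=2\varphi_v(e_ic'e_i^*q)=\varphi_c(c'e_i^*qe_i)=\varphi_c(c't),$$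
so $t\in Z_c$. Let $\sigma=2p-v$ and $\tau=2q-v$, centered symmetries in $A_X$ and $A_Y$, and $U=\sigma\tau$, $k=(U+U^*)/2=(\sigma\tau+\tau\sigma)/2$. Then $\sigma k=\frac12(\tau+\sigma\tau\sigma)=k\sigma$, so $k$ commutes with $p$, and
$$pk=\tfrac14(\sigma\tau+\tau\sigma+\tau+\sigma\tau\sigma)=p\tau p,\qquad pqp=\tfrac12(p+p\tau p)=p(v+k)/2.$$
For $n\ge1$, $t^n=e_i^*(qp)^{n-1}qe_i$, so by (5) and $p\in Z_v$
$$\varphi_c(t^n)=2\varphi_v((qp)^n)=2\varphi_v(p(qp)^n)=2\varphi_v((pqp)^n)=2\varphi_v\big(p((v+k)/2)^n\big).$$
By freeness $\varphi_v(U^m)=0$ for $m\ne0$, and $\varphi_v(\sigma U^m)=0$ for all $m$, since $\sigma U^m$ is an alternating word of odd length in $\sigma,\tau$. So, with $2p=v+\sigma$, for polynomials $f$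
$$2\varphi_v(pf(k))=\varphi_v(f(k))=\frac1\pi\int_0^\pi f(\cos\theta)\,d\theta,$$
which gives the distribution of $t$. As $\varphi_c$ is faithful, $\sigma(t)=[0,1]$, and $\|pqp\|=\|e_ite_i^*\|=\|t\|=1$. Take $h=\exp(2i\arccos(2t-c))$: it is distributed like $e^{2i\theta}$, so $\varphi_c(h^k)=\frac1\pi\int_0^\pi e^{2ik\theta}d\theta=0$ for $k\ne0$. $\square$

## 13. An AF corner or an Avitzour system

Let $A=C^*_{\mathrm{red}}(E,C)$ be simple and finite. Apply Lemmas 6 and 11. From now on in this section we rename $(E',C')$ as $(E,C)$, so $E^0=V$, and we have a contracted model $A'\subset A$. For finite nonempty $F\subset V$ the corner $q_FA'q_F=q_FAq_F$ is finite, being a subalgebra of $A$. It is simple as well: for $0\ne a\in q_FAq_F$ the closed span of $AaA$ is $A$, and $q_FAaAq_F=(q_FAq_F)a(q_FAq_F)$.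

**Proposition 14.** There is $v\in V$ such that one of the following holds.

* ($\alpha$) $|C_w|\le1$ for all $w\in V$, and $vAv$ is the closure of an upward directed union of finite-dimensional subalgebras with unit $v$.
* ($\beta$) $vAv$ carries an Avitzour system at $v$. Either the system is in $A'$ for a partition $C=C_1\sqcup C_2$, or it is in $vAv$ itself with $D=\mathbb Cv$, and then $Z_v=vAv$.

*Proof.* Whenever $C_1$ is given below, $C_2:=C\setminus C_1$. Condition (A2) always holds because the chosen unitaries lie in $Z_v$ (or $Z_c$) by Lemmas 12 and 13.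

**Case I: some $v$ has $|C_v|\ge2$, and $C_v$ is not a pair of two-element sets.** *Here the sets at $v$ itself give the system.* By (R1) singletons are loops, so one of the following holds.

* Two loops $\{l_1\},\{l_2\}\in C_v$: $C_1=\{\{l_1\}\}$, $x=l_1$, $y=l_1^2$, $z=l_2$.
* A loop $\{l\}\in C_v$ and $X\in C_v$ with $|X|\ge2$: $C_1=\{\{l\}\}$, $x=l$, $y=l^2$, $z=\zeta_X$.
* $X\ne Y$ in $C_v$ with $|X|\ge3$, $|Y|\ge2$: $C_1=\{X\}$, $x=\zeta_X$, $y=\zeta_X^2$, $z=\zeta_Y$; here $\varphi_v(\zeta_X^2)=0$ as $|X|\nmid2$.
* Three sets $X,Y,Z\in C_v$ of size $\ge2$: $C_1=\{X,Y\}$, $x=\zeta_X$, $y=\zeta_Y$, $z=\zeta_Z$; here $\varphi_v(\zeta_X\zeta_Y^*)=0$ by freeness.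

So ($\beta$) holds.

**Case II: Case I fails for every vertex, but some vertex has $|C_v|\ge2$.** Call such vertices *type II*: $C_v=\{X,Y\}$, $X=\{e_1,e_2\}$, $Y=\{g_1,g_2\}$. Put $a_i=r(e_i)$, $b_i=r(g_i)$; all are $\ne v$ by (R2). Every vertex $w$ that is not of type II has $|C_w|\le1$.

**Case II.1: some type II vertex has $a_1=a_2$ (or, symmetrically, $b_1=b_2$).** *Then $vA_Xv$ is $M_2(\mathbb C)$.* Take $C_1=\{X\}$, $x=e_1e_1^*-e_2e_2^*$, $y=e_1e_2^*+e_2e_1^*$, $z=\zeta_Y$. These are unitaries, and $xy^*=e_1e_2^*-e_2e_1^*$, so (A1) holds. This is ($\beta$).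

**Case II.2: some range $c$ of an edge from a type II vertex $v$ has $C_c\ne\emptyset$.** *We move to $c$.* Take $C_1=C_v$, and $x=h$, $y=h^2$ with $h\in cA_1c$ from Lemma 13. Let $z=l$ or $z=\zeta_Z$ for some $\{l\}\in C_c$ or $Z\in C_c$ with $|Z|\ge2$. As $c\ne v$, $C_c\subset C_2$. Also $\varphi_c(xy^*)=\varphi_c(h^{-1})=0$. This is ($\beta$) at $c$.

**Case II.3: some $c$ is a range of edges from two different type II vertices $v,v'$.** Take $C_1=C_v$, $x=h$, $y=h^2$ from $v$ and $z=h'$ from $v'$, by Lemma 13; $C_{v'}\subset C_2$. This is ($\beta$) at $c$.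

**Case II.4: II.1–II.3 fail.** Then every type II vertex has $a_1\ne a_2$ and $b_1\ne b_2$, all its ranges $c$ have $C_c=\emptyset$, and each vertex is a range of edges from at most one type II vertex. Fix a type II vertex $v$. Let $F=\{v,a_1,a_2,b_1,b_2\}$ and $B=q_FA'q_F=q_FAq_F$, which is simple.

*$B$ is generated by $F\cup X\cup Y$.* The aim is to cut off the rest of the graph. By Lemma 4(a), $B$ is the closed span of $F$ and of the reduced words with respect to $(A_X)_{X\in C}$ from $F$ to $F$. Let $d_1\cdots d_n$ be such a word, and suppose some letter is not in $A_X\cup A_Y$; let $d_k\in A_Z^\circ$ be the first one, $Z\in C_w$. Letters of $A_X^\circ,A_Y^\circ$ connect vertices of $F$, so the left vertex $o$ of $d_k$ is in $F$. The only sets in $C$ with source in $F$ are $X,Y$, so $w\notin F$ and $o\ne w$. Hence $Z$ is not a loop; $d_k$ is a combination of $e^*$ with $e\in Z$, $r(e)=o$, and its right vertex is $w\notin F$. Also $C_w=\{Z\}$. Otherwise $w\ne v$ would be of type II with range $o\in F$; if $o=v$ this contradicts the failure of II.2, as $C_v\ne\emptyset$,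 and if $o\ne v$ it contradicts the failure of II.3, as $o$ is also a range from $v$. Since the word ends in $F$, $k<n$. The next letter lies in $wA_{Z'}^\circ$ with $Z'\ne Z$, so $Z'\notin C_w$, say $Z'\in C_{w'}$, $w'\ne w$. Again this letter is a combination of $e'^*$ with $e'\in Z'$, $r(e')=w$, and its right vertex is $w'$. If $w'\in F$, then $Z'\in\{X,Y\}$ and $w=r(e')\in F$, a contradiction; so $w'\notin F$. If $w'$ were of type II, its range $w$ would have $C_w=\emptyset$, a contradiction; so $C_{w'}=\{Z'\}$. We are in the same situation as before with $w',Z'$ in place of $w,Z$. Inductively all later right vertices are outside $F$, a contradiction. So all letters lie in $A_X\cup A_Y$.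

*If $\{a_1,a_2\}\ne\{b_1,b_2\}$, then $B$ is not simple.* These are two different two-element sets, so we may relabel such that $a_2\notin\{b_1,b_2\}$ and $b_2\notin\{a_1,a_2\}$. Represent $B$ faithfully and nondegenerately on a Hilbert space $L$. By Lemma 13, $\|pqp\|=1$ for $p=e_2e_2^*$, $q=g_2g_2^*$. So there are unit vectors $\eta_n=p\eta_n$ with $\langle q\eta_n,\eta_n\rangle\to1$, hence $q\eta_n-\eta_n\to0$. We claim that, up to errors tending to $0$, each generator in $F\cup X\cup Y\cup X^*\cup Y^*$ maps each of $\eta_n,\ e_2^*\eta_n,\ g_2^*\eta_n$ to $0$ or to one of these three vectors. For elements of $F$ this is clear. For the others: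

* on $\eta_n\in vL$: $e_i\eta_n=g_i\eta_n=0$ as $a_i,b_i\neq v$; $e_1^*\eta_n=e_1^*e_2e_2^*\eta_n=0$; $\|g_1^*\eta_n\|^2=1-\langle q\eta_n,\eta_n\rangle\to0$; and $e_2^*\eta_n$, $g_2^*\eta_n$ are in the list;
* on $e_2^*\eta_n\in a_2L$: $e_2e_2^*\eta_n=\eta_n$, and all of $e_1,g_1,g_2,e_i^*,g_i^*$ give $0$, as $a_2\notin\{a_1,b_1,b_2,v\}$;
* on $g_2^*\eta_n\in b_2L$: $g_2g_2^*\eta_n=q\eta_n$, which is $\eta_n$ up to an error tending to $0$, and all of $g_1,e_1,e_2,e_i^*,g_i^*$ give $0$, as $b_2\notin\{b_1,a_1,a_2,v\}$.

Since $a_1\notin\{v,a_2,b_2\}$, the projection $a_1$ kills the three vectors. Hence $a_1y\eta_n\to0$ for every $*$-polynomial $y$ in the generators. If $v$ were in the closed ideal of $B$ generated by $a_1$, then $\|v-\sum_kx_ka_1y_k\|<\frac12$ for finitely many $*$-polynomials $x_k,y_k$; applied to $\eta_n=v\eta_n$ this gives $1\le\frac12+o(1)$, a contradiction. So this nonzero ideal is proper, and $B$ is not simple, which is impossible.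

*So $\{a_1,a_2\}=\{b_1,b_2\}$; relabel so that $a_i=b_i$.* Let $u=g_1e_1^*+g_2e_2^*$, a unitary in $vAv$ because $r(g_i)=r(e_i)$. Let $\sigma=e_1e_1^*-e_2e_2^*$ and $R=u\sigma u^*=g_1g_1^*-g_2g_2^*$. As $a_1\ne a_2$, an excursion from $v$ to $a_i$ returns to $v$ by $e_i^*$ or $g_i^*$. So $vAv=vBv$ is generated by $e_ie_i^*$, $g_ie_i^*=u\,e_ie_i^*$, $e_ig_i^*$, $g_ig_i^*=u\,e_ie_i^*u^*$ ($i=1,2$), that is, by $u$ and $\sigma$.

*$C^*(u)$ and $C^*(\sigma)$ are free with respect to $\varphi_v$, and $\varphi_v(u^k)=0$ for $k\neq0$.* It suffices that $\varphi_v$ vanishes on every nonempty alternating product of nonzero powers of $u$ and letters $\sigma$. Indeed the case of a single power gives $\varphi_v(u^k)=0$; then, as in Lemma 4(b), the centered part of $C^*(u)$ is the closed span of the $u^k$, $k\ne0$, that of $C^*(\sigma)=\mathbb Cv+\mathbb C\sigma$ is $\mathbb C\sigma$, and freeness follows by multilinearity and continuity. Write the product as a string in $u,u^*,\sigma$ without substrings $uu^*$, $u^*u$, $\sigma\sigma$. Replace every substring $u\sigma u^*$ by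 $R$; distinct occurrences are disjoint. A letter $\sigma$ of the string is consumed only together with the $u$ directly to its left, a letter $u^*$ only together with the $\sigma$ directly to its left. Hence in the new string $u$ can be followed only by $u,\sigma,R$; $u^*$ only by $u^*,\sigma$; $\sigma$ only by $u,u^*,R$; $R$ only by $u^*,\sigma$; and no remaining $\sigma$ stands between a $u$ and a $u^*$. Now expand $u=\sum g_ie_i^*$, $u^*=\sum e_ig_i^*$, and use $e_i^*\sigma=\pm e_i^*$, $\sigma e_i=\pm e_i$ to absorb every $\sigma$ standing directly after a $u$ or directly before a $u^*$ (never both). The result is a sum of products of letters $e_i,e_i^*,\sigma\in A_X^\circ$ and $g_i,g_i^*,R\in A_Y^\circ$. These alternate between $X$ and $Y$: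

* $u$ ends in $X$, also after absorbing a $\sigma$, and is then followed by nothing, $u$ or $R$, and the last two begin in $Y$;
* $u^*$ and $R$ end in $Y$, and are followed by nothing, $u^*$, or $\sigma$ (absorbed into a following $u^*$ or not), and these begin in $X$;
* an unabsorbed $\sigma$ is preceded by nothing, $u^*$ or $R$, which end in $Y$, and followed by nothing, $u$ or $R$, which begin in $Y$.

Since $(A_X,A_Y)$ is free, $\varphi_v=0$ on the product.

Hence, in the Setting of Section 7 with $V=\{v\}$, $D=\mathbb Cv$, algebra $vAv$, $A_1=C^*(u)$, $A_2=C^*(\sigma)$ (both commutative, so (A2) holds), the unitaries $x=u$, $y=u^2$, $z=\sigma$ form an Avitzour system. By Lemma 7(c), $u,\sigma\in Z_v$, so $Z_v=vAv$. This is ($\beta$).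

**Case III: $|C_v|\le1$ for all $v$.** *Here the graph is non-separated, and finiteness excludes cycles.* $A'$ is generated by a Cuntz–Krieger family of a non-separated row-finite graph, so it is the closed span of the elements $\gamma\nu^*$ with $\gamma,\nu$ paths and $r(\gamma)=r(\nu)$. If there is a loop $l$ at $v$, then $\{l\}=s^{-1}(v)$ by (R2), the only paths starting at $v$ are the $l^k$, and $vAv=C^*(l)\cong C(\mathbb T)$, since $\varphi_v$ is faithful and $\varphi_v(l^k)=0$ for $k\ne0$. This is not simple, a contradiction. So there are no loops, and by (R1) all sets in $C$ have at least two elements. If $\gamma=e_1\cdots e_n$ ($n\ge1$) is a closed path at $v$, then $v=\gamma^*\gamma\sim\gamma\gamma^*\le e_1e_1^*<v$, contradicting finiteness. So there are no closed paths. Take any $v\in V$. For a finite set $S$ of edges and a finite set $Q$ of vertices containing $v$ and all endpoints of edges in $S$, there are only finitely many paths in $S$. The span of the $\gamma\nu^*$ with $\gamma,\nu$ paths in $S$ or vertices in $Q$, $r(\gamma)=r(\nu)$, is a finite-dimensional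 $*$-algebra, because $\nu^*\alpha\ne0$ only if one of $\nu,\alpha$ extends the other. These algebras form a directed family with dense union in $A'$, and compressing by $v$ gives ($\alpha$). $\square$

## 14. From one corner to the whole algebra: proof of Theorem 1

**Lemma 15.**

* (a) If $R$ is unital and $GL(R)$ is dense in $R$, then $GL(M_n(R))$ is dense in $M_n(R)$.
* (b) If $M$ is unital with $GL(M)$ dense and $e\in M$ is a projection, then $GL(eMe)$ is dense in $eMe$.
* (c) If $B$ is unital and simple and $0\ne f\in B$ is a projection, there are $x_1,\dots,x_n\in B$ with $\sum_ix_i^*fx_i=1$; and then $B\cong eM_n(fBf)e$ via $b\mapsto\mathbf xb\mathbf x^*$, where $\mathbf x=(fx_i)_i$ is a column and $e=\mathbf x\mathbf x^*$ is a projection.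

*Proof.* (a) Induction on $n$. Given $\begin{pmatrix}a&b\\c&d\end{pmatrix}$ with $a\in R$ and $d\in M_{n-1}(R)$, perturb $a$ to an invertible, then perturb $d$ so that $d-ca^{-1}b$ is invertible. The result is invertible, because
$$\begin{pmatrix}a&b\\c&d\end{pmatrix}=\begin{pmatrix}1&0\\ca^{-1}&1\end{pmatrix}\begin{pmatrix}a&0\\0&d-ca^{-1}b\end{pmatrix}\begin{pmatrix}1&a^{-1}b\\0&1\end{pmatrix}.$$
(b) Let $b\in eMe$ and let $g\in GL(M)$ be close to $b+(1-e)$. The $(1-e)$-block $g_{22}$ of $g$ is close to $1-e$, hence invertible in $(1-e)M(1-e)$. The Schur complement $g_{11}-g_{12}g_{22}^{-1}g_{21}$ is invertible in $eMe$ because $g$ is invertible, and it is close to $b$ because $g_{12},g_{21}$ are small.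
(c) The ideal generated by $f$ is dense, so there is $b=\sum_jy_jfz_j$ with $\|1-b\|<1$. Writing $b$ as the row $(y_jf)_j$ times the column $(fz_j)_j$ we get $b^*b\le\|(y_jf)_j\|^2\sum_jz_j^*fz_j$. As $b$ is invertible, $h=\sum_jz_j^*fz_j$ is invertible, and $x_j=z_jh^{-1/2}$ works. Now $\mathbf x^*\mathbf x=1$, so $b\mapsto\mathbf xb\mathbf x^*$ is an injective $*$-homomorphism into $eM_n(fBf)e$; it is onto since $m=\mathbf x(\mathbf x^*m\mathbf x)\mathbf x^*$ for $m\in eM_n(fBf)e$. $\square$

*Proof of Theorem 1.* Let $A$ be simple and finite and take $v$ from Proposition 14. In case ($\alpha$), $GL(vAv)$ is dense in $vAv$, since it is dense in each finite-dimensional algebra with unit $v$. In case ($\beta$), $vAv$ is finite, so $GL(vAv)$ is dense by Proposition 10; recall $vA'v=vAv$.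

Let $F$ be a finite subset of the original vertex set with $v\in F$, and $B=p_FAp_F$, which is unital and simple. By Lemma 15(c) with $f=v$, $B\cong eM_n(vAv)e$, so $GL(B)$ is dense in $B$ by Lemma 15(a),(b). If the original vertex set is finite, take $F$ to be all of it; then $B=A$. Otherwise $A$ is non-unital. Any $\lambda+a\in\tilde A$ is approximated by $\lambda+a_F$ with $a_F\in p_FAp_F$, $v\in F$, and $\lambda\ne0$ after a perturbation. Then $\lambda+a_F=\lambda(1-p_F)+(\lambda p_F+a_F)$ is approximated by the invertibles $\lambda(1-p_F)+g$, $g\in GL(p_FAp_F)$. Hence $A$ has stable rank one. $\blacksquare$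

## 15. Averaging: the only possible trace on a corner

For Theorem 2 we need two more consequences of an Avitzour system. The first says that $\varphi$ is the only candidate for a trace.

**Proposition 16.** Suppose there is an Avitzour system at $v$. Then $vAv$ is simple, and its only possible tracial state is $\varphi$.

*Proof.*

**Step 1: conjugating into $\Lambda_1$.** *We move $a$ to a position where it maps $PH$ into $K_1$.* Let $a=a^*$ be a combination of $v$ and words of length $\le N$ with $\varphi(a)=0$; then the coefficient of $v$ is $0$. Let $u=(yz)^m=u_1\cdots u_{2m}$ with $m\ge N+1$. As in Step 1 of Proposition 9, for a word $c$ of $a$, $ucu^*$ is a combination of reduced words starting with $y$ and ending with $y^*$, and of terms $u_1\cdots u_iu_l^*\cdots u_1^*$ with $i,l\ge2m-N\ge1$. For $i\not\equiv l$ mod $2$ the latter are reduced words starting with $y$ and ending with $y^*$. For $i\equiv l$ they cancel to $(yz)^{(i-l)/2}$, where negative powers mean powers of $(yz)^*$. The total scalar part of $uau^*$ is $\varphi(uau^*)=\varphi(a)=0$, since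 $u\in Z_v$. Now conjugate by $xz$. Words $y\cdots y^*$ become reduced words $xzy\cdots y^*z^*x^*$. For $k\ge1$, $xz(yz)^kz^*x^*=xz(yz)^{k-1}(yx^*)$, which is in $\Lambda_1$ as $yx^*\in A_1^\circ$; likewise its adjoint. So with $g=xz(yz)^m$ we have $a':=gag^*\in\Lambda_1$. Then $a'(\mathbb Cv+W_2)\subset W_1$, that is, $Pa'P=0$.

**Step 2: averaging.** Let $h_i=(xz)^iyz$, $i\ge1$. For $i<j$, $h_i^*h_j=z^*(y^*x)z(xz)^{j-i-1}yz$ is reduced with first and last letters in $A_2^\circ$, so it maps $K_1$ into $K_2$, and $h_iK_1\perp h_jK_1$. Thus the projections $R_i=h_i(1-P)h_i^*$ are mutually orthogonal, and $a_i:=h_ia'h_i^*$ satisfies $(1-R_i)a_i(1-R_i)=h_iPa'Ph_i^*=0$, so $a_i=R_ia_i+(1-R_i)a_iR_i$. Now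
$$\Big\|\sum_{i\le n}R_ia_i\Big\|^2=\Big\|\sum_{i\le n}a_i^*R_ia_i\Big\|\le n\|a\|^2,\qquad\Big\|\sum_{i\le n}(1-R_i)a_iR_i\Big\|^2=\Big\|\sum_{i\le n}(1-R_i)a_iR_ia_i^*(1-R_i)\Big\|\le n\|a\|^2.$$
Hence $\|\frac1n\sum_{i\le n}a_i\|\le2\|a\|/\sqrt n$.

**Step 3: conclusion.** By density, $\varphi(a)v$ lies in the closed convex hull of the unitary conjugates of $a$ for every $a=a^*\in vAv$. A nonzero closed ideal contains some $0\ne a\ge0$, hence $\varphi(a)v$ with $\varphi(a)>0$; so $vAv$ is simple. A tracial state $\tau$ is constant on unitary conjugates, so $\tau(a)=\varphi(a)$. $\square$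

## 16. An infinite projection from unequal norms

The second consequence: if $\varphi$ sees a difference between $X^*X$ and $XX^*$ for a suitable word, then $v$ is infinite. So in a finite algebra no such difference exists.

**Proposition 17.** Suppose there is an Avitzour system at $v$. If $X\in vAv$ is a reduced word with first letter in $A_1^\circ$ and last letter in $A_2^\circ$, and $\varphi(X^*X)\ne\varphi(XX^*)$, then $v$ is an infinite projection.

*Proof.* Let $\alpha=\|X\|_2$, $\beta=\|X^*\|_2$. As $X\ne0$ and $\varphi$ is faithful, both are nonzero. By Lemma 8(b), $X|_{K_1}=\alpha V_1$ and $X^*|_{PH}=\beta V_2$ with isometries $V_1,V_2$ of $K_1$, $PH$ into themselves. Both are non-surjective: $\xi\perp X^*PH\subset K_2$, and $x\xi\in K_1$ is orthogonal to $XK_1$ by Lemma 7(a), since the words of $XW_1$ have length $\ge3$.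

Let $\alpha<\beta$; rescale $X$ so that $\alpha<1<\beta$. By Lemma 8(a), $X$ is lower triangular with respect to $PH\oplus K_1$, with diagonal $(\beta V_2^*,\alpha V_1)$. Here $1-\alpha V_1$ is invertible. The operator $1-\beta V_2^*$ is surjective, since $(1-\beta V_2^*)V_2=V_2-\beta=-\beta(1-\beta^{-1}V_2)$ is invertible. It has nonzero kernel: for $0\ne\eta\in\ker V_2^*$ it kills $\sum_{k\ge0}\beta^{-k}V_2^k\eta$, which is nonzero because its terms are nonzero and mutually orthogonal. Hence the triangular operator $Y=v-X$ is surjective with nonzero kernel: solve in $PH$ first and correct in $K_1$ with the invertible entry. So $YY^*$ is invertible, and $(YY^*)^{-1/2}Y\in vAv$ is a co-isometry which is not unitary. So $v$ is infinite.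

If $\alpha>\beta$, rescale to $\beta<1<\alpha$ and use $v-X^*$. It is upper triangular with diagonal $(1-\beta V_2,\,1-\alpha V_1^*)$; the first entry is invertible, the second is surjective with nonzero kernel by the same argument. Solving in $K_1$ first, $v-X^*$ is surjective with nonzero kernel, and the same conclusion follows. $\square$

## 17. Finiteness produces the trace: proof of Theorem 2

*(a)⇒(b)* is Theorem 1.

*(b)⇒(c).* A projection in $M_n(A)$ is close, hence equivalent, to a projection $Q$ in $M_n(p_FAp_F)$ for some finite $F$, by compressing with $p_F\otimes1$ and functional calculus; and $QM_n(A)Q=QM_n(p_FAp_F)Q$. Since $p_FAp_F$ is a corner of $A$ (or of $\tilde A$), Lemma 15(a),(b) shows that $QM_n(A)Q$ has dense invertibles. In such an algebra an isometry $s$ is unitary: choose an invertible $g$ with $\|g-s\|<1$; then $\|s^*g-1\|<1$, so $s^*g$ is invertible, hence so is $s^*$. So $Q$, and with it the original projection, is not infinite.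

*(c)⇒(a)* is the case $n=1$.

*(d)⇒(a).* An infinite projection of $A$ would be equivalent to a projection $Q$ in some $p_FAp_F$, which would again be infinite: $s^*s=Q$, $ss^*=Q'<Q$ with $s=Q'sQ\in p_FAp_F$. A faithful tracial state $\tau$ would give $\tau(Q-Q')=0$, which is impossible.

*(a)⇒(d) and uniqueness.* Take $v$ from Proposition 14, with $V,A'$ as there.

**Step 1: case ($\alpha$).** *We show that $A$ is AF and $vAv$ has a faithful trace.* Let $M\subset A'$ be one of the finite-dimensional algebras of Case III, containing $\rho(p)$ for all $p$ in a finite set $Q_0$ of original vertices. Since $t_{p'}t_q^*=\delta_{p',q}\rho(p')$, the space $\mathrm{span}\{t_p^*Mt_{p'}:p,p'\in Q_0\}$ is a finite-dimensional $*$-algebra. By Lemma 11 these form a directed family with dense union in $A$, so $A$ is locally finite dimensional. Further, $vAv$ has a tracial state: a weak* cluster point of states extending tracial states of the finite-dimensional subalgebras with unit $v$. It is faithful, since $\{a:\tau(a^*a)=0\}$ is a proper closed ideal of the simple algebra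 $vAv$.

**Step 2: case ($\beta$).** *We show that $\varphi_v$ is a trace on $vAv$.* If $Z_v=vAv$ this is clear. Otherwise the system is in the contracted model $A'$ for a partition $C=C_1\sqcup C_2$. By Lemma 12 and the list of letters at the beginning of Section 12, every letter $d\in pA_X^\circ p'$ satisfies $\varphi_p(dc)=\lambda(d)\varphi_{p'}(cd)$ for all $c\in p'A'p$, where $\lambda(d)\in\{1,|X|,|X|^{-1}\}$. Let $a=d_1\cdots d_n\in vA'v$ be a nonzero reduced word with respect to $(A_X)_{X\in C}$. Moving the letters around one by one, with $\lambda(a)=\prod_k\lambda(d_k)$,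
$$\varphi_v(ac)=\lambda(a)\varphi_v(ca)\quad(c\in vA'v),\qquad\text{in particular}\quad\varphi_v(aa^*)=\lambda(a)\varphi_v(a^*a).\tag{6}$$
Grouping the letters into maximal blocks from $C_1$ or $C_2$, $a$ becomes a reduced word for $(A_1,A_2)$. Put $X=u'aw'$, where $u'=xz$ or $x$ according as $a$ begins in $A_1$ or $A_2$, and $w'=z$ or $xz$ according as $a$ ends in $A_1$ or $A_2$. Then $X$ is a reduced word starting in $A_1^\circ$ and ending in $A_2^\circ$. As $u',w'\in Z_v$ are unitaries, $\varphi_v(X^*X)=\varphi_v(a^*a)>0$ and $\varphi_v(XX^*)=\varphi_v(aa^*)$. Since $v$ is not infinite, Proposition 17 gives $\varphi_v(a^*a)=\varphi_v(aa^*)$. By (6), $\lambda(a)=1$, and so $a\in Z_v$. Such words and $v$ span a dense subspace of $vA'v=vAv$, so $Z_v=vAv$: $\varphi_v$ is a faithful trace. By Proposition 16 it is the only tracial state of $vAv$.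

**Step 3: all $F$, existence.** If $v\in F$, then $p_FAp_F\cong eM_n(vAv)e$ by Lemma 15(c), so it inherits a faithful tracial state from $\mathrm{Tr}\otimes\tau$, normalized. For general $F$ restrict the one on $p_{F\cup\{v\}}Ap_{F\cup\{v\}}$ to the corner $p_FAp_F$ and normalize. This is (d).

**Step 4: all $F$, uniqueness in case ($\beta$).** First let $v\in F$ and let $\tau$ be a tracial state on $B=p_FAp_F$. With $\sum_ix_i^*vx_i=1_B$ from Lemma 15(c),
$$\tau(b)=\sum_i\tau(bx_i^*vx_i)=\sum_i\tau(vx_ibx_i^*v).$$
So $\tau$ is determined by $\tau|_{vAv}$, which is a positive multiple of $\varphi_v$ by Step 2; the multiple is fixed by $\tau(1_B)=1$. So $\tau$ is unique.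

Now let $v\notin F$, let $B'=p_{F\cup\{v\}}Ap_{F\cup\{v\}}$, and take $y_i\in B'$ with $\sum_iy_i^*p_Fy_i=1_{B'}$ from Lemma 15(c). A tracial state $\tau$ on $p_FAp_F$ yields $\tau'(b)=\sum_i\tau(p_Fy_iby_i^*p_F)$ on $B'$. This is a positive trace, being the restriction of $\mathrm{Tr}\otimes\tau$ under $B'\cong eM_n(p_FB'p_F)e$. For $c=c_1c_2$ with $c_1,c_2\in p_FAp_F$,
$$\tau'(c)=\sum_i\tau\big((p_Fy_ic_1)(c_2y_i^*p_F)\big)=\sum_i\tau(c_2y_i^*p_Fy_ic_1)=\tau(c_2c_1)=\tau(c),$$
so $\tau'$ extends $\tau$. By the first part, $\tau'$ is a positive multiple of the unique tracial state of $B'$. Hence $\tau$ is the normalized restriction of that state, and is unique. $\blacksquare$
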